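# Large drifts and the distance function: the limit of the optimal direction field

## The theorem: $-v_\tau/\tau\to\nabla d$

Fix $n\ge 1$ and let $\mathcal O$ be the class of bounded domains (nonempty, open, connected) $\Omega\subset\mathbb R^n$ with $C^2$ boundary. For $\Omega\in\mathcal O$ let $d(x)=\operatorname{dist}(x,\partial\Omega)$ on $\overline\Omega$, let $R=\max_{\overline\Omega}d$, let $\nu$ be the inner unit normal on $\partial\Omega$, and put $\Phi(y,t)=y+t\nu(y)$. For a drift $v\in L^\infty(\Omega,\mathbb R^n)$ let $\lambda_v$ be the principal eigenvalue of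
$$-\Delta\varphi+v\cdot\nabla\varphi=\lambda_v\varphi\ \text{ in }\Omega,\qquad \varphi=0\ \text{ on }\partial\Omega,\qquad\varphi>0\ \text{ in }\Omega,$$
and for $\tau\ge0$ set $\lambda(\tau)=\min\{\lambda_v:\|v\|_{L^\infty(\Omega)}\le\tau\}$. Let $\varphi_\tau\in C^1(\overline\Omega)$ be the unique solution of
$$-\Delta\varphi_\tau-\tau|\nabla\varphi_\tau|=\lambda(\tau)\varphi_\tau\ \text{ in }\Omega,\quad \varphi_\tau=0\ \text{ on }\partial\Omega,\quad\varphi_\tau>0\ \text{ in }\Omega,\quad\max_{\overline\Omega}\varphi_\tau=1. \tag{1}$$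
Write $b_\tau=\nabla\varphi_\tau/|\nabla\varphi_\tau|$, with $b_\tau=0$ where $\nabla\varphi_\tau=0$. It is known that $\lambda(\tau)>0$ and that the minimum is attained by the drift $v_\tau=-\tau b_\tau$. For $y\in\partial\Omega$ let
$$\ell(y)=\sup\{t>0:\Phi(y,t)\in\Omega,\ d(\Phi(y,t))=t\},\qquad \mathcal U=\{\Phi(y,t):y\in\partial\Omega,\ 0<t<\ell(y)\}.$$
Let $\Sigma\subset\Omega$ be the set where $d$ is not differentiable, and $\overline\Sigma$ its closure in $\Omega$.

**Theorem 1.** Let $\Omega\in\mathcal O$.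

1. $\mathcal U$ is open, $|\Omega\setminus\mathcal U|=0$, $\mathcal U=\Omega\setminus\overline\Sigma$, and $b_\tau(x)\to\nabla d(x)$ as $\tau\to+\infty$ for every $x\in\mathcal U$. Hence $-v_\tau/\tau=b_\tau\to\nabla d$ a.e. in $\Omega$, and in $L^p(\Omega)$ for every $p<\infty$.
2. The convergence is uniform on compact subsets of $\mathcal U\cup\partial\Omega$ (with $\nabla d=\nu$ on $\partial\Omega$). If $n\ge2$, then also $\frac1\tau\log|\nabla\varphi_\tau|\to-d$ uniformly on compact subsets of $\mathcal U$.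
3. (Maximality.) If $V\subset\Omega$ is open and, for some $\tau_k\to\infty$, $\nabla\varphi_{\tau_k}\ne0$ on $V$ and $b_{\tau_k}$ converges locally uniformly in $V$, then $V\subset\mathcal U$.

All limits in parts 1 and 2 are along the continuous parameter $\tau\to+\infty$. The a.e. statement in part 1 is the conjecture that Francois Hamel, Luca Rossi and Emmanuel Russ state in "Optimization of some eigenvalue problems with large drift", arXiv:1710.04920 (2017). So the conjecture is true, for every $n\ge1$ and every $\Omega\in\mathcal O$.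

## Drifts, feet, and the ridge of an ellipse

We choose a drift of size at most $\tau$ so as to make the principal eigenvalue as small as possible. Which way the drift points matters. On $(0,\pi)$ the constant drift $v$ has eigenfunction $\varphi=e^{vx/2}\sin x$ with
$$-\varphi''+v\varphi'=e^{vx/2}\left(-\tfrac{v^2}4\sin x-v\cos x+\sin x+\tfrac{v^2}2\sin x+v\cos x\right)=\left(1+\tfrac{v^2}4\right)\varphi ,$$
so a constant drift only raises the eigenvalue. The optimal drift satisfies $v_\tau\cdot\nabla\varphi_\tau=-\tau|\nabla\varphi_\tau|$, which turns the linear equation into (1). The theorem says that for large $\tau$ the field $-v_\tau/\tau$ points straight away from the nearest boundary point.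

A *foot* of $x\in\Omega$ is a point $y\in\partial\Omega$ with $|x-y|=d(x)$. The ball $B(x,d(x))\subset\Omega$ touches $\partial\Omega$ at $y$, so $x-y$ is a positive multiple of $\nu(y)$ and $x=\Phi(y,d(x))$. We use two elementary facts.

(a) If $d$ is differentiable at $x$ and $y$ is a foot, then $\nabla d(x)=(x-y)/d(x)$. With $e=(x-y)/d(x)$ we have $d(x-se)=d(x)-s$ for small $s>0$, because $y$ is also a foot of $x-se$. So $\nabla d(x)\cdot e=1$, and $|\nabla d(x)|\le1$ because $d$ is $1$-Lipschitz.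

(b) If the foot $y$ of $x$ is unique, $d$ is differentiable at $x$. First, $d(x+h)\le|x+h-y|=d(x)+h\cdot(x-y)/d(x)+o(|h|)$. Conversely, let $y_h$ be a foot of $x+h$; by compactness and uniqueness $y_h\to y$ as $h\to 0$. By convexity of the norm
$$d(x+h)-d(x)\ge|x+h-y_h|-|x-y_h|\ge h\cdot\frac{x-y_h}{|x-y_h|}=h\cdot\frac{x-y}{d(x)}+o(|h|).$$

So $\Sigma$ is the set of points with at least two feet. The number $\ell(y)$ is how far one may walk from $y$ along the normal with $y$ still a foot, and $\mathcal U$ is the set of points reached strictly before that happens.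

For $B_R$ we have $\ell\equiv R$, $\Sigma=\{0\}$, $\mathcal U=B_R\setminus\{0\}$ (if $R$ is the radius). For the annulus $B_R\setminus\overline{B_r}$, $n\ge 2$, $d=\min(|x|-r,R-|x|)$ and $\Sigma$ is the sphere $|x|=(r+R)/2$. The ellipse shows why $\overline\Sigma$ appears and not $\Sigma$. Let $\Omega=\{x_1^2/p^2+x_2^2/q^2<1\}$, $p>q$. The squared distance from $(c,0)$ to $(p\cos t,q\sin t)$ is, with $u=\cos t\in[-1,1]$,
$$f(u)=(pu-c)^2+q^2(1-u^2),\qquad \tfrac12f'(u)=(p^2-q^2)u-pc .$$
If $|c|<c_*:=(p^2-q^2)/p$, the minimum is at $u=pc/(p^2-q^2)\in(-1,1)$ and there are two feet, so $(c,0)\in\Sigma$. If $c=c_*$, then $f'<0$ on $[-1,1)$, so $(c_*,0)$ has the single foot $(p,0)$ and, by (b), $(c_*,0)\notin\Sigma$. But the same computation gives that $(p,0)$ is a foot of $(c,0)$ exactly when $c\ge c_*$ (for $0<c<p$), so $\ell((p,0))=p-c_*=q^2/p=d((c_*,0))$, and $(c_*,0)\notin\mathcal U$. It lies in $\overline\Sigma\setminus\Sigma$. The theorem says nothing about this point.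

## Known asymptotics of $\varphi_\tau$ and three elliptic estimates

We write $w_\tau=1-\varphi_\tau\in[0,1]$, and usually drop the index $\tau$; $\lambda=\lambda(\tau)$. Then
$$\Delta w=\tau|\nabla w|+\lambda\varphi .\tag{2}$$
The right side of $-\Delta\varphi=\tau|\nabla\varphi|+\lambda\varphi$ is continuous, so $\varphi\in W^{2,p}_{loc}(\Omega)$ for all $p<\infty$; then $|\nabla\varphi|$ is Hölder continuous and $\varphi\in C^{2,\alpha}_{loc}(\Omega)$. Where $\nabla\varphi\ne0$, a bootstrap gives $\varphi\in C^\infty$.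

The following results are known for every $\Omega\in\mathcal O$, as stated with the conjecture. Put $\Omega^{M/\tau}=\{x\in\Omega:d(x)<M/\tau\}$.

- (K1) If $\Omega=B_R$, then $b_\tau(x)=-x/|x|=\nabla d(x)$ for all $x\in\Omega\setminus\{0\}$.
- (K2) $\varphi_\tau(x)/(1-e^{-\tau d(x)})\to1$ uniformly in $x\in\Omega$ as $\tau\to+\infty$.
- (K3) For every $M>0$ there are $C>0,\tau_0>0$ with $\min_{\overline{\Omega^{M/\tau}}}|\nabla\varphi_\tau|\ge C\tau$ for $\tau\ge\tau_0$, and $\max_{\overline{\Omega^{M/\tau}}}|b_\tau-\nabla d|\to0$ as $\tau\to+\infty$.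

(K3) settles a layer of width $M/\tau$. At fixed depth, (K2) says only that $\varphi_\tau\to1$, and both $w$ and $\nabla\varphi$ will turn out to be exponentially small. That is where the work lies.

From Gilbarg–Trudinger (GT) we use three textbook facts.

- (T1) Interior estimate. If $\Delta f=\beta\cdot\nabla f+cf+h$ in $B_1$ with $\beta,c,h$ bounded measurable and $|\beta|,|c|\le1$, then $\|f\|_{C^{1,\alpha}(B_{1/2})}\le C(n)\big(\|f\|_{L^\infty(B_1)}+\|h\|_{L^\infty(B_1)}\big)$ for some $\alpha\in(0,1)$. This is GT Theorem 9.11 with $p>n$ plus Sobolev embedding. A term $|\nabla f|$ has the form $\beta\cdot\nabla f$ with $|\beta|\le1$.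
- (T2) Weak maximum principle (GT Theorem 3.1). If $\Delta f=\beta\cdot\nabla f$ with $|\beta|\le1$ in a bounded open set, $f$ being $C^2$ inside and continuous up to the boundary, then $f$ is at most its maximum on the boundary.
- (T3) Harnack inequality (GT Theorem 8.20). A positive solution of $\Delta V=\beta\cdot\nabla V+cV$ in $B_4$ with $|\beta|,|c|\le1$ satisfies $\sup_{B_1}V\le C(n)\inf_{B_1}V$.

Finally, a bounded $C^2$ domain has a uniform interior and exterior ball radius $r_e>0$: for each $y\in\partial\Omega$ the ball $B(y+r_e\nu(y),r_e)$ lies in $\Omega$ and $B(y-r_e\nu(y),r_e)$ does not meet $\Omega$.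

## The interval by hand

Let $n=1$, $\Omega=(-R,R)$ after a translation. By (K1), $b_\tau(x)=-\operatorname{sign}x=\nabla d(x)$ for $x\ne0$, and $\mathcal U=\Omega\setminus\{0\}$. At the end points $\nabla\varphi_\tau\ne0$ for large $\tau$ by (K3), so $b_\tau=\nu$ there by continuity. Hence for $n=1$ the convergence in parts 1 and 2 is immediate (the geometric claims of part 1 are Lemma 2 below, valid for all $n$).

The explicit solution shows the scales. On $(0,R)$ we have $\varphi'<0$, so $\varphi''-\tau\varphi'+\lambda\varphi=0$, and $\varphi'(0)=0$, $\varphi(0)=1$, $\varphi(R)=0$. For $\tau$ large, $\lambda<\tau^2/4$ (Lemma 4 below gives $\lambda(\tau)\to0$). With $r_\pm=\frac12\big(\tau\pm\sqrt{\tau^2-4\lambda}\big)$, so $r_+r_-=\lambda$,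
$$\varphi=\frac{r_+e^{r_-x}-r_-e^{r_+x}}{r_+-r_-},\qquad |\varphi'|=\frac{\lambda\,(e^{r_+x}-e^{r_-x})}{r_+-r_-}\qquad(0\le x\le R).$$
The condition $\varphi(R)=0$ reads $r_+=r_-e^{(r_+-r_-)R}$, that is $\lambda=r_+^2e^{-(r_+-r_-)R}$. Since $r_-=\lambda/r_+\to0$ and $r_+=\tau-r_-$, this gives $\lambda\sim\tau^2e^{-\tau R}$. Integrating $|\varphi'|$ from $0$,
$$w(x)=\frac{\lambda}{r_+-r_-}\Big[\frac{e^{r_+x}-1}{r_+}-\frac{e^{r_-x}-1}{r_-}\Big]\sim e^{-\tau R}e^{\tau x}=e^{-\tau d(x)}$$
uniformly for $x\ge\eta>0$. So three laws hold here: $\lambda$ is about $e^{-\tau R}$, $w$ is about $e^{-\tau d}$, $|\nabla\varphi|$ is about $e^{-\tau d}$, all on the logarithmic scale. The first will survive as an upper bound in general, the third will survive on $\mathcal U$, and the second has to be corrected.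

**From here on $n\ge2$**, except in Lemma 2 and in the proof of part 3, which hold for all $n$.

## Geometry of the distance function

**Lemma 2.** (i) $d(\Phi(y,t))=t$ for $0\le t\le\ell(y)$. (ii) $\mathcal U$ is open; on $\mathcal U$ the foot $\pi(x)$ is unique, $\pi\in C^1(\mathcal U)$, $d\in C^2(\mathcal U)$, $\nabla d=\nu\circ\pi$; $\pi$ and $\nabla d$ are constant along the rays $t\mapsto\Phi(y,t)$, $0<t<\ell(y)$; $d<R$ in $\mathcal U$; and $\ell$ is lower semicontinuous. (iii) $|\Omega\setminus\mathcal U|=0$. (iv) $\mathcal U=\Omega\setminus\overline\Sigma$. (v) $\ell\ge r_e$, $\{0<d<r_e\}\subset\mathcal U$, and $|D^2d|$ is bounded on $\{0<d\le r_e/2\}$.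

**Step 1: the ray is good up to $\ell$.** Let $\Phi(y,t)\in\Omega$ with $d(\Phi(y,t))=t$. Then $B(\Phi(y,t),t)\subset\Omega$, and for $0<t'<t$ we get $t'=t-(t-t')\le d(\Phi(y,t'))\le|\Phi(y,t')-y|=t'$. By continuity this extends to $t=\ell(y)$, which is (i). The interior ball gives $d(\Phi(y,r_e))=r_e$, so $\ell\ge r_e>0$.

**Step 2: local structure at points of $\mathcal U$.** Let $0<t<\ell=\ell(y)$, $x=\Phi(y,t)$. The ball $B(\Phi(y,\ell),\ell)$ lies in $\Omega$, and $\overline B(x,t)\setminus\{y\}\subset B(\Phi(y,\ell),\ell)$ (internally tangent balls). So $y$ is the only foot of $x$. That ball touches $\partial\Omega$ at $y$, so the principal curvatures $\kappa_i$ at $y$ with respect to $\nu$ are at most $1/\ell$. The derivative of the $C^1$ map $\Phi$ at $(y,t)$ sends $\partial_t$ to $\nu(y)$ and a principal direction $\xi_i$ to $(1-t\kappa_i)\xi_i$, with $1-t\kappa_i\ge1-t/\ell>0$. So $\Phi$ is a $C^1$ local diffeomorphism near $(y,t)$. Feet of points $x'$ near $x$ are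 near $y$ (compactness and uniqueness), and $x'=\Phi(y',d(x'))$ for every foot $y'$. Hence near $x$ the pair (foot, $d$) is the local inverse of $\Phi$: the foot $\pi$ is unique and $C^1$, and $d$ is $C^1$. By (a), $\nabla d=\nu\circ\pi\in C^1$, so $d\in C^2$. Moreover $d(\Phi(y',t'))=t'$ for all $(y',t')$ near $(y,t)$. Applying this with $t'$ slightly larger than $d(x')$ and $y'=\pi(x')$ gives $\ell(\pi(x'))>d(x')$, so $\mathcal U$ is open. Applying it with $t'=t$ gives $\ell(y')\ge t$ for $y'$ near $y$, which is lower semicontinuity. Constancy along rays is clear, and $d$ increases strictly along rays beyond each point of $\mathcal U$, so $d<R$ there. This is (ii).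

**Step 3: the complement is null.** If $x\in\Omega\setminus\mathcal U$ has foot $y$, then $d(x)\le\ell(y)$ and not $d(x)<\ell(y)$, so $x=\Phi(y,\ell(y))$. Passing to the limit in $d(\Phi(y_j,\ell(y_j)))=\ell(y_j)$ shows that $\ell$ is also upper semicontinuous, hence Borel. Its graph is a null set in $\partial\Omega\times\mathbb R$ by Fubini, and $\Phi$ is Lipschitz on bounded sets, so $|\Omega\setminus\mathcal U|=0$.

**Step 4: $\mathcal U=\Omega\setminus\overline\Sigma$.** Since $\mathcal U$ is open and $d\in C^2(\mathcal U)$, $\mathcal U\subset\Omega\setminus\overline\Sigma$. Conversely let $V=\Omega\setminus\overline\Sigma$. By (a), feet of points of $V$ are unique, hence depend continuously on the point, so $d\in C^1(V)$ with $|\nabla d|=1$. Let $x\in V$ have foot $y$ and solve (Peano) $\gamma'=\nabla d(\gamma)$, $\gamma(0)=x$. For small $s>0$,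
$$d(x)+s=d(\gamma(s))\le|\gamma(s)-y|\le|\gamma(s)-x|+d(x)\le s+d(x).$$
Equality everywhere forces $|\gamma(s)-x|=s$ and $x\in[y,\gamma(s)]$, so $\gamma(s)=\Phi(y,d(x)+s)$. Thus $\ell(y)\ge d(x)+s>d(x)$ and $x\in\mathcal U$.

**Step 5: near the boundary.** If $0<d(x)<r_e$ with foot $y$, then $d(x)<r_e\le\ell(y)$, so $x\in\mathcal U$. Differentiating $\nabla d(\Phi(y,t))=\nu(y)$ along $\xi_i$ (where $D_{\xi_i}\nu=-\kappa_i\xi_i$) shows that $D^2d$ has eigenvalues $-\kappa_i/(1-t\kappa_i)$ and $0$. Since $|\kappa_i|\le1/r_e$ and $t\le r_e/2$, they are bounded by $2/r_e$. $\square$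

## Exponential smallness of the eigenvalue and of the gradient

The next lemma is used whenever a barrier is put under $w-c$.

**Lemma 3 (comparison).** Let $\mathcal A\subset\Omega$ be open, $c\in\mathbb R$, $\psi\in C^2(\mathcal A)\cap C(\overline{\mathcal A})$ with $\Delta\psi-\tau|\nabla\psi|>\lambda$ in $\mathcal A$ and $\psi\le w-c$ on $\partial\mathcal A$. Then $\psi\le w-c$ in $\mathcal A$.

Proof. At a negative interior minimum of $w-c-\psi$ we have $\nabla w=\nabla\psi$ and $\Delta w\ge\Delta\psi>\tau|\nabla\psi|+\lambda\ge\tau|\nabla w|+\lambda\varphi=\Delta w$, a contradiction. $\square$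

**Lemma 4.** For each $\varepsilon\in(0,1)$: $\lambda(\tau)\le e^{-(1-\varepsilon)\tau R}$ for all large $\tau$.

Proof. We build a subsolution on the largest ball. Let $d(p)=R$, $\rho=(1-\varepsilon)R$, $\tau'=(1-\varepsilon)\tau$, $r=|x-p|\le\rho$, and $\psi=\cosh(\tau'\rho)-\cosh(\tau'r)$, $g=-\psi_r=\tau'\sinh(\tau'r)$. Then
$$-\Delta\psi-\tau|\nabla\psi|=g'+\tfrac{n-1}rg-\tau g=g\Big[\tau'\coth(\tau'r)+\tfrac{n-1}r-\tau\Big].$$
If $r\ge C_\varepsilon/\tau$, the bracket is at most $\tau\big[(1-\varepsilon)\coth((1-\varepsilon)C_\varepsilon)+\frac{n-1}{C_\varepsilon}-1\big]\le0$ for $C_\varepsilon$ large. If $r<C_\varepsilon/\tau$, then $\sinh s\le s\cosh s$ gives $g'+\frac{n-1}rg\le n\tau'^2\cosh(\tau'r)\le n\tau^2\cosh C_\varepsilon$, while $\psi\ge\frac12e^{\tau'\rho}-\cosh C_\varepsilon\ge\frac14e^{\tau'\rho}$ for $\tau$ large. So in both regions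
$$-\Delta\psi-\tau|\nabla\psi|\le\mu\psi,\qquad\mu=4n\tau^2\cosh(C_\varepsilon)\,e^{-(1-\varepsilon)^2\tau R}.$$
Suppose $\lambda>\mu$. The ball $\overline B(p,\rho)$ lies in $\Omega$, so $t=\max_{\overline B(p,\rho)}\psi/\varphi$ is finite and positive. It is attained at an interior point $x_1$, because $\psi=0$ on the boundary. There $t\varphi-\psi$ has a minimum $0$, the gradients of $t\varphi$ and $\psi$ agree, and
$$0\ge-\Delta(t\varphi-\psi)\ge\lambda t\varphi-\mu\psi=(\lambda-\mu)\psi(x_1)>0,$$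
a contradiction. So $\lambda\le\mu$, and renaming $\varepsilon$ gives the lemma. $\square$

The gradient bound comes from a blow-up at scale $1/\tau$. The limit equation is $\Delta W=|\nabla W|$, and its solutions cannot grow slower than $e^{|Y|}$ without being constant.

**Lemma 5 (Liouville).** If $W\in C^2(\mathbb R^n)$, $\Delta W=|\nabla W|$ and $|\nabla W(Y)|\le Ce^{\theta|Y|}$ with $\theta\in(0,1)$, then $W$ is constant.

Proof. Fix $q\in\mathbb R^n$, $\eta\in(0,1)$, and $\Psi(Y)=\int_\eta^{|Y-q|}e^tt^{1-n}\,dt$. With $\rho=|Y-q|$, $\rho^{1-n}(\rho^{n-1}\Psi')'=\rho^{1-n}e^\rho=\Psi'$, so $\Delta\Psi=|\nabla\Psi|$ for $\rho>\eta$. For $\epsilon>0$ the function $W_\epsilon=\max_{\overline B(q,\eta)}W+\epsilon\Psi$ satisfies the same equation. We have $W\le W_\epsilon$ on $\partial B(q,\eta)$, and near infinity, since $|W|\le C'(1+|Y|e^{\theta|Y|})$ and $\theta<1$. The difference $f=W-W_\epsilon$ satisfies $\Delta f=|\nabla W|-|\nabla W_\epsilon|=\beta\cdot\nabla f$ with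 $|\beta|\le1$, so $W\le W_\epsilon$ outside $B(q,\eta)$ by (T2) on large annuli. Let $\epsilon\to0$, then $\eta\to0$: $W\le W(q)$ everywhere. Since $q$ is arbitrary, $W$ is constant. $\square$

**Lemma 6.** For each $\theta\in(0,1)$ there are $C_\theta,\tau_\theta$ with $|\nabla\varphi_\tau|\le C_\theta\,\tau e^{-\theta\tau d}$ on $\overline\Omega$ for $\tau\ge\tau_\theta$.

**Step 1: the global bound $|\nabla\varphi|\le C_0\tau$ for large $\tau$.** By (K2), $\varphi\le2(1-e^{-\tau d})\le2\tau d$ for large $\tau$. Let $x\in\Omega$, $s=\frac12\min(d(x),1/\tau)$, $\tilde\varphi(Y)=\varphi(x+sY)$ for $|Y|<1$. Then $-\Delta\tilde\varphi=s\tau|\nabla\tilde\varphi|+s^2\lambda\tilde\varphi$ with $s\tau\le1$, $s^2\lambda\le1$, and (T1) gives $s|\nabla\varphi(x)|\le C\sup_{B(x,s)}\varphi$. If $d(x)\ge1/\tau$, then $|\nabla\varphi(x)|\le C/s=2C\tau$. If $d(x)<1/\tau$, then $|\nabla\varphi(x)|\le C\cdot2\tau\cdot\frac32d(x)/(d(x)/2)=6C\tau$. By continuity the bound holds on $\overline\Omega$.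

**Step 2: decay.** Let $S_\tau=\max_{\overline\Omega}|\nabla\varphi|e^{\theta\tau d}$, attained at $x_\tau$. If the lemma fails, $S_{\tau_k}/\tau_k\to\infty$ for some $\tau_k\to\infty$; write $x_k=x_{\tau_k}$. By Step 1, $S_{\tau_k}\le C_0\tau_ke^{\theta\tau_kd(x_k)}$, so $\tau_kd(x_k)\to\infty$. Put $N_k=|\nabla\varphi(x_k)|=S_{\tau_k}e^{-\theta\tau_kd(x_k)}\ge\tau_ke^{-\theta\tau_kR}$ (large $k$) and
$$W_k(Y)=\frac{\tau_k}{N_k}\big(w(x_k+Y/\tau_k)-w(x_k)\big),\qquad |Y|<\tau_kd(x_k).$$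
By (2), $\Delta W_k=|\nabla W_k|+\lambda\varphi/(\tau_kN_k)$. Also $W_k(0)=0$, $|\nabla W_k(0)|=1$, and the choice of $x_k$ gives
$$|\nabla W_k(Y)|\le e^{\theta\tau_k(d(x_k)-d(x_k+Y/\tau_k))}\le e^{\theta|Y|}.$$
By Lemma 4 with $1-\varepsilon>\theta$, $\lambda/(\tau_kN_k)\le\lambda e^{\theta\tau_kR}/\tau_k^2\to0$. By (T1) on unit balls, $W_k$ is bounded in $C^{1,\alpha}_{loc}(\mathbb R^n)$. A $C^1_{loc}$ limit $W$ satisfies $\Delta W=|\nabla W|$ (so $W\in C^2$), $|\nabla W(0)|=1$ and $|\nabla W|\le e^{\theta|Y|}$, against Lemma 5. $\square$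

## The layer $\{d\le r_*\}$ and propagation of lower bounds

**Lemma 7.** There is $r_*\in(0,r_e/2)$ such that for all $\varepsilon,\theta\in(0,1)$ there are $C,\tau_0$ with
$$\tfrac12e^{-(1+\varepsilon)\tau d}\le w_\tau\le Ce^{-\theta\tau d}\quad\text{on }\{0<d\le r_*\},\qquad\tau\ge\tau_0.$$

**Step 1: the lower bound, by a barrier around the exterior ball.** Let $r_2=\min(r_e,R/4)$, $a=1+\varepsilon$, $y\in\partial\Omega$, $z=y-r_e\nu(y)$, $\mathcal A=\Omega\cap B(z,r_e+r_2)$ and
$$\psi=e^{-a\tau(|x-z|-r_e)}-e^{-a\tau r_2}.$$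
In $\mathcal A$ we have $r_e\le|x-z|<r_e+r_2$, so for large $\tau$
$$\Delta\psi-\tau|\nabla\psi|=e^{-a\tau(|x-z|-r_e)}\,a\tau\Big[\varepsilon\tau-\frac{n-1}{|x-z|}\Big]\ge\frac{\varepsilon\tau^2}2e^{-2\tau r_2}>\lambda,$$
by Lemma 4, as $2r_2\le R/2$. On $\partial\Omega\cap\partial\mathcal A$, $\psi\le1=w$; on the sphere $\psi=0\le w$. Lemma 3 gives $w\ge\psi$. Every $x$ with $0<d(x)\le r_2/2$ is $\Phi(y,d(x))$ with $y$ its foot, and then $|x-z|=r_e+d(x)$, so
$$w(x)\ge e^{-a\tau d}-e^{-a\tau r_2}\ge\tfrac12e^{-a\tau d}\qquad(0<d(x)\le r_2/2,\ \tau\text{ large}).$$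

**Step 2: the upper bound, by integrating Lemma 6 along a path to the maximum.** Let $r_1=r_2/2$ and let $\varphi(x_{\max})=1$. Since $w(x_{\max})=0$, Step 1 gives $d(x_{\max})>r_1$. Cover the compact set $\{d\ge r_1\}$ by finitely many balls $B(p_i,r_1/2)$, $d(p_i)\ge r_1$, and join the $p_i$ by polygonal arcs in the connected set $\Omega$. So any two points of $\{d\ge r_1\}$ are joined by a path of length at most $L_1$ in $\{d\ge r_0\}$, for some $r_0\in(0,r_1/2]$ and $L_1$ independent of $\tau$. From $x$ with $d(x)\le r_0$ follow the normal up to depth $r_1<\ell$, then such a path to $x_{\max}$. By Lemma 6,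
$$w(x)\le\int_{d(x)}^{r_1}C_\theta\tau e^{-\theta\tau s}\,ds+L_1C_\theta\tau e^{-\theta\tau r_0}.\tag{3}$$
Put $r_*=r_0/2$. If $d(x)\le r_*$, the second term is at most $L_1C_\theta\tau e^{-\theta\tau r_0/2}e^{-\theta\tau d(x)}$, so $w(x)\le Ce^{-\theta\tau d(x)}$. $\square$

The lower bound can be carried along segments, with loss only on the logarithmic scale. We allow an arbitrary constant $c$ to be subtracted; this will matter.

**Lemma 8.** Let $\varepsilon\in(0,1)$, $\delta,L_0>0$. There is $\tau_1=\tau_1(n,\varepsilon,\delta,L_0)$ such that for $\tau\ge\tau_1$: if $[z,x]$ is a segment of length $L\le L_0$ whose closed $\delta$-neighbourhood lies in $\Omega$, $w\ge c$ on that neighbourhood ($c\in\mathbb R$), $w\ge c+m$ on $\overline B(z,\delta/2)$ with $m>0$, and $me^{-(1+\varepsilon)\tau(L+2\delta)}\ge\lambda$, then $w(x)\ge c+me^{-(1+\varepsilon)\tau(L+\delta)}$.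

Proof. If $L=0$ there is nothing to prove. Let $L>0$, $a=1+\varepsilon$, $K=\lceil8L/\delta\rceil$, $h=L/K\le\delta/8$, let $z_0=z,\dots,z_K=x$ divide $[z,x]$ equally, and $m_j=2^{-j}e^{-aj\tau h}m$. Let $\tau$ be so large that $2^{K'}\le e^{\tau\delta}$ for all integers $K'\le8L_0/\delta+1$, $\varepsilon\tau\ge4(n-1)/\delta$, $\varepsilon\tau^2>2$ and $e^{-3\tau\delta/8}\le\frac12$. We claim $w\ge c+m_j$ on $\overline B(z_j,\delta/2)$ for every $j$. This holds for $j=0$. Given it for $j<K$, on the annulus $\delta/2\le r=|Y-z_j|\le\delta$ let $\psi=m_j\big(e^{-a\tau(r-\delta/2)}-e^{-a\tau\delta/2}\big)$. Since $\frac{n-1}r\le\frac{2(n-1)}\delta\le\frac{\varepsilon\tau}2$ and $m_j\ge2^{-K}e^{-a\tau L}m\ge e^{-\tau\delta-a\tau L}m$,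
$$\Delta\psi-\tau|\nabla\psi|=m_je^{-a\tau(r-\delta/2)}a\tau\Big[\varepsilon\tau-\frac{n-1}r\Big]\ge\frac{\varepsilon\tau^2}2m_je^{-a\tau\delta/2}>me^{-\tau\delta-a\tau(L+\delta/2)}\ge me^{-a\tau(L+2\delta)}\ge\lambda .$$
On $r=\delta/2$, $\psi\le m_j\le w-c$; on $r=\delta$, $\psi=0\le w-c$. By Lemma 3, $w-c\ge\psi$ in the annulus. A point of $\overline B(z_{j+1},\delta/2)$ has $r\le\delta/2+h$. If $r\le\delta/2$, then $w-c\ge m_j\ge m_{j+1}$. Otherwise
$$w-c\ge m_j\big(e^{-a\tau h}-e^{-a\tau\delta/2}\big)=m_je^{-a\tau h}\big(1-e^{-a\tau(\delta/2-h)}\big)\ge m_{j+1},$$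
as $\delta/2-h\ge3\delta/8$. This proves the claim. Finally $m_K=2^{-K}e^{-a\tau L}m\ge me^{-a\tau(L+\delta)}$. $\square$

## From logarithmic closeness to convergence of gradients

If $-\frac1\tau\log w$ is uniformly close to $d$, are the gradients close? In general, uniform closeness of functions says nothing about gradients, but here there is an equation. We state the result with a constant $c_k$ subtracted and a general function $D_k$ in place of $d$; both freedoms are used later.

**Lemma 9.** Let $\tau_k\to\infty$, $\rho>0$, and on $B_k=B(z_k,\rho)$ let $0<\varphi_k\le1$ be $C^2$ with $-\Delta\varphi_k-\tau_k|\nabla\varphi_k|=\lambda_k\varphi_k$, $0\le\lambda_k\to0$. Let $v_k=1-\varphi_k-c_k>0$ ($c_k\in\mathbb R$), and $D_k\in C^2(B_k)$ with $|\nabla D_k|=1$, $|D^2D_k|\le C$. Put $u_k=-\frac1{\tau_k}\log v_k$ and assume $\varepsilon_k=\sup_{B_k}|u_k-D_k|\to0$ and $\lambda_k/v_k\le e^{-\kappa_1\tau_k}$ on $B_k$ for some $\kappa_1>0$. Then $\nabla u_k-\nabla D_k\to0$ uniformly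 on $B(z_k,\rho/4)$.

Note that $\nabla u_k=\nabla\varphi_k/(\tau_kv_k)$ is a positive multiple of $\nabla\varphi_k$. We drop the index $k$. Let $P=\nabla u$, $p=|P|$, and $b=P/p$ where $P\ne0$. From $v=e^{-\tau u}$ we get $\nabla v=-\tau vP$ and $\Delta v=\tau^2vp^2-\tau v\Delta u$, while $\Delta v=\tau|\nabla v|+\lambda\varphi$. So with $h=\lambda\varphi/(\tau^2v)\to0$,
$$\tfrac1\tau\Delta u=p^2-p-h.\tag{4}$$
Formally $p^2=p$ in the limit, so we expect $p\in\{0,1\}$. The proof first shows that $P$ is near the segment $[0,\nabla D]$, and then excludes everything but the end point $\nabla D$.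

**Step 0: a gradient bound for $u$.** $V(Y)=v(x+Y/\tau)>0$ satisfies $\Delta V=\beta\cdot\nabla V+hV$ with $|\beta|\le1$ and $0\le h\le1$ for large $k$. (T3) gives $\sup_{B_1}V\le C\inf_{B_1}V$, and (T1) then gives $|\nabla V(0)|\le CV(0)$, that is $p\le C_P$ on $B(z,3\rho/4)$ for large $k$. Moreover
$$\nabla h=\frac{\lambda\nabla\varphi}{\tau^2v}-\frac{\lambda\varphi\nabla v}{\tau^2v^2}=\frac\lambda\tau P+\tau hP,$$
so $\nabla h\to0$ uniformly there, because $\lambda\to0$ and $\tau h\le e^{-\kappa_1\tau}/\tau$.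

**Step 1: $\operatorname{dist}(P,[0,\nabla D])\to0$ uniformly on $B(z,\rho/2)$.** We bound each component of $P$ from above by a maximum principle with a strong penalty on $u-D$. Fix $r\in(0,\rho/8)$, $\kappa\in(0,1)$; let $L=\min(\tau^{1/2},\varepsilon_k^{-1/2})$ ($L=\tau^{1/2}$ if $\varepsilon_k=0$), so $L\to\infty$, $L\varepsilon_k\to0$, $L/\tau\to0$. For $x_1\in B(z,\rho/2)$ and a unit vector $e$ let $P_e=P\cdot e$ and, on $\overline B(x_1,r)$,
$$Q=P_e+\kappa|P|^2-L(u-D)-K|x-x_1|^2,\qquad Kr^2=2C_P+C_P^2+1 .$$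
On $\partial B(x_1,r)$, $Q-Q(x_1)\le2C_P+C_P^2+2L\varepsilon_k-Kr^2<0$ for large $k$, so $Q$ has an interior maximum point $x^*$, and
$$P_e(x_1)\le Q(x_1)+L\varepsilon_k\le Q(x^*)+L\varepsilon_k\le P_e(x^*)+\kappa|P(x^*)|^2+2L\varepsilon_k.\tag{5}$$
If $P(x^*)=0$, then $P_e(x_1)\le2L\varepsilon_k$. If $P(x^*)\ne0$, then $u$ is smooth near $x^*$. Let $\mathcal M=\frac1\tau\Delta-(2P-b)\cdot\nabla$. Differentiating (4) gives $\mathcal MP_i=-\partial_ih$ (use $\partial_iP_j=\partial_jP_i$), hence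
$$\mathcal M|P|^2=\tfrac2\tau|D^2u|^2-2P\cdot\nabla h .$$
By (4) and $b\cdot P=p$,
$$\mathcal M(u-D)=p^2-p-h-\tfrac1\tau\Delta D-(2P-b)\cdot(P-\nabla D)=-\mathfrak d-h-\tfrac1\tau\Delta D,\qquad\mathfrak d=p^2-2P\cdot\nabla D+b\cdot\nabla D .$$
At $x^*$ we have $\nabla Q=0$, $\Delta Q\le0$, so $\mathcal MQ\le0$. Since $Lh$, $\frac L\tau\Delta D$, $\nabla h$ and $\mathcal M(K|x-x_1|^2)$ are bounded, this reads
$$\frac{2\kappa}\tau|D^2u|^2+L\,\mathfrak d\le C'\quad\text{at }x^*,\qquad C'=C'(K,C_P,C,n).\tag{6}$$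
As $|\mathfrak d|\le C''(C_P)$, (6) gives
$$(p^2-p-h)^2=\frac{(\Delta u)^2}{\tau^2}\le\frac n{\tau^2}|D^2u|^2\le\frac{n(C'+C''L)}{2\kappa\tau}\to0 .$$
So $p(x^*)=o(1)$ or $p(x^*)=1+o(1)$. In the latter case $P=b+o(1)$ and $\mathfrak d=1-b\cdot\nabla D+o(1)$; by (6), $\mathfrak d\le C'/L$. So $|b-\nabla D|^2=2(1-b\cdot\nabla D)\le o(1)$ and $P(x^*)=\nabla D(x^*)+o(1)$. Inserting the three cases in (5), and using $|\nabla D(x^*)-\nabla D(x_1)|\le Cr$,
$$P_e(x_1)\le\max\big(0,e\cdot\nabla D(x_1)\big)+Cr+\kappa+o(1)\quad\text{uniformly in }x_1,e.$$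
Let $k\to\infty$, then $r,\kappa\to0$. Now $e\mapsto\max(0,e\cdot\nabla D)$ is the support function of the segment $[0,\nabla D]$. If $P$ has distance $\eta>0$ to the segment, with nearest point $q$, then $e=(P-q)/\eta$ gives $P\cdot e=\eta+q\cdot e=\eta+\max(0,e\cdot\nabla D)$. So Step 1 follows.

**Step 2: $\liminf_k\inf_{B(z_k,\rho/4)}|P_k|\ge1$.** A flat spot of $u$ would persist along a whole segment, and then $u$ would grow too slowly to stay near $D$. Let $0<\beta_0<\beta_1<1$. The claim is: for large $k$, if $x\in B(z_k,3\rho/8)$, $|P_k(x)|\le\beta_0$ and $e=\nabla D_k(x)$, then $|P_k(x+se/\tau_k)|\le\beta_1$ for $s\in[0,1]$ and $|P_k(x+e/\tau_k)|\le\beta_0$.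

Otherwise, along a subsequence, some $x_k$ violate this, with $e_k=\nabla D_k(x_k)\to e_\infty$. The functions $V_k(Y)=v_k(x_k+Y/\tau_k)/v_k(x_k)$ satisfy $V_k(0)=1$, $|\nabla V_k|=|P_k|V_k\le C_PV_k$ and $\Delta V_k=|\nabla V_k|+h_kV_k$. By (T1) a subsequence converges in $C^1_{loc}(\mathbb R^n)$ to some $V>0$ with $\Delta V=|\nabla V|$. By Step 1 and $|D^2D_k|\le C$, $-\nabla V\in V\cdot[0,e_\infty]$. Hence $V=f(Y\cdot e_\infty)$ with $f'\le0$, $f''=-f'$, so
$$f=\alpha+\beta e^{-s},\qquad\alpha,\beta\ge0,\quad\alpha+\beta=1,\qquad\frac{|\nabla V|}V=\frac{\beta e^{-s}}{\alpha+\beta e^{-s}}.\tag{7}$$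
($\beta\ge0$ as $f'\le0$; $\alpha\ge0$ as $f>0$.) The quotient equals $\beta\le\beta_0<1$ at $s=0$, so $\alpha>0$; it is nonincreasing in $s$ and is $<\beta_0$ at $s=1$. This contradicts the violation, by $C^1_{loc}$ convergence.

Now suppose $|P_k(x_k)|\le\beta_0$ for some $x_k\in B(z_k,\rho/4)$ and infinitely many $k$. Differentiating $|\nabla D_k|^2=1$ gives $D^2D_k\nabla D_k=0$, so integral curves of the $C^1$ field $\nabla D_k$ are straight and $\nabla D_k$ is constant on them. So we may iterate the claim along the line $x_k+te$ with the same $e=\nabla D_k(x_k)$: $|P_k|\le\beta_1$ for $0\le t\le t_k:=\lfloor\tau_k\rho/8\rfloor/\tau_k$ (the starting points of the iteration stay in $B(z_k,3\rho/8)$). Along this piece $u_k$ increases by at most $\beta_1t_k$ and $D_k$ increases by $t_k\to\rho/8$, so $(1-\beta_1)t_k\le2\varepsilon_k\to0$, a contradiction. Since $\beta_0<1$ is arbitrary, Step 2 holds.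

By Step 1, $P=\sigma\nabla D+o(1)$ with $\sigma\in[0,1]$; by Step 2, $\sigma\ge1-o(1)$. $\square$

## Where $-\frac1\tau\log w$ stops, and the set $\mathcal G$ of local constants

The plan that suggests itself is: show $-\frac1\tau\log w\to d$ locally uniformly on $\mathcal U$, then use Lemma 9 with $c_k=0$. Lemma 7 does the first part for $d\le r_*$, and Lemma 8 with $c=0$ carries the lower bound for $w$ along rays. The trouble is the upper bound. The argument (3) integrates $|\nabla\varphi|\le C_\theta\tau e^{-\theta\tau d}$ along a path from $x$ to $x_{\max}$, and gives only $e^{-\theta\tau\min d}$ with the minimum taken over the path. This is $e^{-\theta\tau d(x)}$ only if $x$ can be joined to $x_{\max}$ inside $\{d\ge d(x)\}$. Take two balls of radii $1$ and $\frac12$, joined by a long corridor of half-width $\frac1{10}$, with smoothed corners. The middle cross-section of the corridor has $d\le\frac1{10}$ and $x_{\max}$ lies on it or on one side of it. From the centre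 of the ball on the other side every path to $x_{\max}$ crosses this section, so the argument gives no better exponent than $\frac1{10}$ there, while $d\ge\frac12$ up to the smoothing.

What would go wrong is visible in (7). The function $\alpha+\beta e^{-Y\cdot e}$ is an exact positive solution of $\Delta V=|\nabla V|$; if $\alpha>0$, the logarithmic gradient of $V$ tends to $0$ in the direction $e$, whereas that of $V-\alpha$ has modulus $1$ everywhere. A constant much larger than $e^{-\tau d}$ hides the profile, and subtracting it brings the profile back. Lemmas 8 and 9 allow this.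

**Definition.** $x\in\mathcal U$ belongs to $\mathcal G$ if there are $\rho>0$ with $\overline B(x,\rho)\subset\mathcal U$ and reals $c_\tau$ ($\tau$ large) with $w_\tau>c_\tau$ on $B(x,\rho)$ and
$$\sup_{B(x,\rho)}\Big|-\frac1\tau\log(w_\tau-c_\tau)-d\Big|\to0\quad\text{as }\tau\to\infty .$$

For instance, Lemma 7 gives $\{0<d<r_*\}\subset\mathcal G$ with $c_\tau=0$. The constants cannot be arbitrary: $c_\tau=-1$ gives $-\frac1\tau\log(w_\tau+1)\to0$. The set $\mathcal G$ is open, since a smaller ball around any point of $B(x,\rho)$ inherits $c_\tau$.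

**Lemma 10.** On compact subsets of $\mathcal G$, uniformly as $\tau\to\infty$: $\nabla\varphi_\tau\ne0$ eventually, and
$$b_\tau\to\nabla d,\qquad\tfrac1\tau\log|\nabla\varphi_\tau|\to-d.\tag{8}$$

Proof. On a ball as in the definition, $\max_{\overline B(x,\rho)}d<R$ by Lemma 2, and $w-c_\tau\ge e^{-\tau(d+o(1))}$. By Lemma 4, $\lambda/(w-c_\tau)\le e^{-\kappa_1\tau}$ for some $\kappa_1>0$ and large $\tau$. Lemma 9 with $D=d$ applies to every sequence $\tau_k\to\infty$, so for $u=-\frac1\tau\log(w-c_\tau)$ we get $\nabla u\to\nabla d$ uniformly on $B(x,\rho/4)$. Since $\nabla\varphi=\tau(w-c_\tau)\nabla u$, we have $\nabla\varphi\ne0$ eventually, $b_\tau=\nabla u/|\nabla u|\to\nabla d$ and $\frac1\tau\log|\nabla\varphi|=\frac1\tau\log(\tau|\nabla u|)-u\to-d$. Finitely many such balls cover a compact set. $\square$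

It remains to show $\mathcal G=\mathcal U$. We will extend $\mathcal G$ across a boundary point $x^*$ from one side. What must $c_\tau$ do near $x^*$? It must lie below $w$ near $x^*$, and there must be a point $y_m$, reached from every $x$ near $x^*$ through $\{d\ge d(x)\}$, at which $w(y_m)-c_\tau$ is negligible against $e^{-\tau R}$; then Lemma 6, integrated from $x$ to $y_m$, gives the upper bound. The obvious choice, $c_\tau$ slightly below the minimum of $w$ on a small ball around $x^*$, meets this only if the minimum sits on the side where $d$ is larger. If it is attained where $d$ is smaller, the integration runs through smaller $d$ and the exponent is lost. So we need: $\varphi$ increases, up to an error much smaller than $e^{-\tau R}$, along rays that cross from the known side into the unknown side.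

## Almost-monotonicity along rays, and crossing a boundary point of $\mathcal G$

**Lemma 11.** Let $x^*\in\mathcal U$, $|N|=1$, $N\cdot\nabla d(x^*)>0$, and suppose that for every $\varepsilon'>0$ there is $\eta=\eta(\varepsilon')>0$ with $\{x\in B(x^*,\eta):N\cdot(x-x^*)<-\varepsilon'|x-x^*|\}\subset\mathcal G$. Then $x^*\in\mathcal G$.

**Set-up: a lens behind and around $x^*$.** We fix all constants so that the later steps are checks. Let $x^*=0$, $e_1=\nabla d(0)$, $N\cdot e_1=3\gamma$ (so $\gamma\le\frac13$), $\alpha=\gamma$,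
$$\Delta_0=\frac{1-\cos\alpha}{2\cos\alpha}\ \ \Big(\text{so }\frac1{\cos\alpha}=1+2\Delta_0\Big),\quad\epsilon_0=\frac{\gamma^2\Delta_0}{100},\quad\alpha'=\frac{2\epsilon_0}\gamma=\frac{\gamma\Delta_0}{50}<\alpha,\quad\varepsilon'=\frac{\epsilon_0/8}{\epsilon_0+\tan\alpha}.$$
Choose $A>0$ so small that $\overline B(0,4A)\subset\mathcal U\cap B(0,\eta(\varepsilon'))$ and $|\nabla d-e_1|\le\gamma/10$ on $\overline B(0,4A)$. Since $\overline B(0,4A)\subset\Omega$, $d(0)>4A$ and $d>3A$ on $B(0,A)$. Put $m=\epsilon_0A$, $o=-AN$, $x_\perp=x-(N\cdot x)N$,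
$$\rho_0=\frac{A-m}{\cos\alpha}\ge A(1+\Delta_0),\quad r_1=A\Big(1+\frac{\Delta_0}2\Big),\quad\delta_1=\log\frac{1+\Delta_0}{1+\Delta_0/2},\quad\Theta=\{\omega\in S^{n-1}:\omega\cdot N\ge\cos\alpha\}.$$
The inequality for $\rho_0$ is $(1-\epsilon_0)(1+2\Delta_0)\ge1+\Delta_0$, i.e. $\epsilon_0(1+2\Delta_0)\le\Delta_0$. For $\omega\in\Theta$, $|\omega-N|\le\alpha=\gamma$, hence on $B(0,4A)$
$$\omega\cdot\nabla d\ge3\gamma-\gamma-\tfrac\gamma{10}\ge\gamma,\qquad N\cdot\nabla d\ge3\gamma-\tfrac\gamma{10}\ge2\gamma.\tag{9}$$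
The compact slab
$$G_0=\{-m\le N\cdot x\le-m/4,\ |x_\perp|\le A\tan\alpha\}\subset B(0,4A)$$
lies in $\mathcal G$: there $\varepsilon'|x|\le\varepsilon'(m+A\tan\alpha)=\frac m8$, so $N\cdot x\le-\frac m4<-\varepsilon'|x|$. So (8) holds uniformly on $G_0$. Let $s_\Gamma(\omega)=(A-m)/(\omega\cdot N)\ge A-m\ge A/2$. The points $o+s_\Gamma(\omega)\omega$, $\omega\in\Theta$, form the flat disc $\Gamma=\{N\cdot x=-m,\ |x_\perp|\le(A-m)\tan\alpha\}\subset G_0$. The disc $\Gamma$ and the spherical cap $|x-o|=\rho_0$ meet exactly at the edge $\omega\cdot N=\cos\alpha$, where $s_\Gamma=\rho_0$. They bound a lens, and $0$ is inside it, since $A-m<A<\rho_0$.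

**Step 1: monotonicity when the ray starts on $\Gamma$.** The claim is: for $\tau$ large, if $x=o+s_\Gamma(\omega)\omega$, $y=o+r\omega$, $\omega\in\Theta$, $s_\Gamma(\omega)\le r$, $s_\Gamma(\omega)r\le\rho_0^2$, then $\varphi(y)\ge\varphi(x)$.

Note $r\le\rho_0^2/(A-m)=(A-m)/\cos^2\alpha\le2A$, so $[x,y]\subset B(0,4A)$. On the part of $[x,y]$ with $N\cdot\le-m/4$, a point $o+s\omega$ has $s\,\omega\cdot N\le A$, so its perpendicular part is at most $A\tan\alpha$ and the point is in $G_0$. In $G_0$, $b\cdot\omega\ge\gamma/2$ for large $\tau$ by (8) and (9), so $\varphi$ increases along that part. If $N\cdot y\le-m/4$ we are done. Otherwise let $x'\in[x,y]$ with $N\cdot x'=-m/4$. Then $|x'-x|\ge\frac{3m}4$, and $d$ increases along $[x,y]$ with slope at least $\gamma$, so $d\ge d(x)+\frac{3\gamma m}4$ on $[x',y]$. For small $\epsilon_1\in(0,\frac{3m}4)$ and large $\tau$, (8) gives $|\nabla\varphi|\ge e^{-\tau(d+\epsilon_1)}$ on $G_0$. Integrating over the first piece of length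 $\epsilon_1$ of $[x,x']$, where $d\le d(x)+\epsilon_1$,
$$\varphi(x')-\varphi(x)\ge\frac{\epsilon_1\gamma}2e^{-\tau(d(x)+2\epsilon_1)} .$$
Lemma 6 gives $\varphi(y)\ge\varphi(x')-4AC_\theta\tau e^{-\theta\tau(d(x)+3\gamma m/4)}$. Choose $\theta\ge\frac23$ and $\epsilon_1$ with $(1-\theta)R+2\epsilon_1<\gamma m/4$. Then
$$\theta\Big(d(x)+\frac{3\gamma m}4\Big)\ge d(x)-(1-\theta)R+\frac{\gamma m}2>d(x)+2\epsilon_1+\frac{\gamma m}4 ,$$
so the possible loss is smaller than the gain by a factor of order $\tau e^{-\tau\gamma m/4}$, and the claim follows for $\tau$ large.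

**Step 2: a two-point maximum principle inside the lens.** We want the conclusion of Step 1, up to a tiny error, for starting points $o+s\omega$ not on $\Gamma$. Let $F=-\log\varphi\ge0$; then $F\in C^2(\Omega)$ and
$$\Delta F=\tau|\nabla F|+|\nabla F|^2+\lambda.\tag{10}$$
With $\sigma=\log s$, $\mu=\log r$, consider $\zeta(\omega,s,r)=F(o+r\omega)-F(o+s\omega)$ for $s\le r$ and compare it with $\chi=e^{\kappa(H-H_0)}$, where $H_0=2\log\rho_0$ and
$$H(s,r)=\sigma+\mu+g(\mu-\sigma),$$
with $g\ge0$ to be chosen. Why $\sigma+\mu$? In the logarithmic radius, $r^2\Delta F=F_{\mu\mu}+(n-2)F_\mu+\Delta_\omega F$; since $\zeta$ is a sum of a function of $(\omega,\mu)$ and one of $(\omega,\sigma)$, the second derivative $(\partial_\mu-\partial_\sigma)^2\zeta=F_{\mu\mu}-F_{\sigma\sigma}$ is what enters $r^2\Delta F(o+r\omega)-s^2\Delta F(o+s\omega)$, and $\sigma+\mu$ does not see $\partial_\mu-\partial_\sigma$. The set $sr\le\rho_0^2$ is also the one of Step 1. The weight $\chi$ is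 $1$ on the only face where nothing is known, and it is of size $e^{-c\kappa}$ away from it. With $\kappa$ of order $\tau^2$ the error beats $e^{-\tau R}$.

Precisely, let $z_0=8n/A$, $c_0=1/z_0$, $a_0=enz_0/2$, $\kappa_0=1/(4a_0^2)$, $\kappa=\kappa_0\tau^2$,
$$g(q)=\frac{a_0}{c_0\tau^2}\big(1-e^{-c_0\tau q}\big),\qquad g'=\frac{a_0}\tau e^{-c_0\tau q}>0,\qquad g''=-a_0c_0e^{-c_0\tau q},$$
$$\mathcal D=\{(\omega,s,r):\omega\in\Theta,\ s_\Gamma(\omega)\le s\le r,\ H(s,r)\le H_0\}.$$
As $g\ge0$ on $[0,\infty)$, $sr\le\rho_0^2$ on $\mathcal D$, so $A/2\le s\le r\le2A$; all points involved lie in $B(0,4A)$, and $\mathcal D$ is compact. The claim is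
$$\zeta\le\chi\ \text{ on }\mathcal D\ \text{ for large }\tau.\tag{11}$$

Suppose $\zeta-\chi$ has a positive maximum over $\mathcal D$ at $(\omega,s,r)$. We first exclude the faces.

- $s=r$: there $\zeta=0<\chi$.
- $s=s_\Gamma(\omega)$: there $\zeta\le0$ by Step 1.
- $H=H_0$: there $\chi=1$, while $\zeta\le F(o+r\omega)\le\log2$, because $\varphi\ge\frac12$ on $B(0,4A)$ for large $\tau$ by (K2).
- $\omega\cdot N=\cos\alpha$: there $s_\Gamma=\rho_0$, and $\rho_0\le s\le r$, $sr\le\rho_0^2$ force $s=r$.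

So it is an interior maximum with $s<r$. Write $y=o+r\omega$, $x=o+s\omega$. Recall also $r^2|\nabla F|^2=F_\mu^2+|\nabla_\omega F|^2$. At the maximum,
$$F_\mu(y)=\chi_\mu,\qquad-F_\sigma(x)=\chi_\sigma,\qquad\nabla_\omega F(y)=\nabla_\omega F(x)\ (\text{of norm }T),\qquad\Delta_\omega\zeta\le0,$$
and $(\partial_\mu-\partial_\sigma)^2(\zeta-\chi)\le0$ with $(\partial_\mu-\partial_\sigma)^2\zeta=F_{\mu\mu}(y)-F_{\sigma\sigma}(x)$. Since $(\partial_\mu-\partial_\sigma)H=2g'$, $(\partial_\mu-\partial_\sigma)^2H=4g''$ and $\chi_\mu+\chi_\sigma=2\kappa\chi$,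
$$r^2\Delta F(y)-s^2\Delta F(x)\le(\partial_\mu-\partial_\sigma)^2\chi+(n-2)(\chi_\mu+\chi_\sigma)=\kappa\chi\big[4g''+4\kappa g'^2+2(n-2)\big].$$
On the other side, for $\tau\ge2a_0$ we have $g'\le\frac12$, so $\chi_\mu=\kappa\chi(1+g')\ge\chi_\sigma=\kappa\chi(1-g')>0$. By (10) the left side equals
$$\tau\Big[r\sqrt{\chi_\mu^2+T^2}-s\sqrt{\chi_\sigma^2+T^2}\Big]+\chi_\mu^2-\chi_\sigma^2+\lambda(r^2-s^2)\ge\tau(r-s)\chi_\sigma=\tau(r-s)(1-g')\kappa\chi .$$
Dividing by $\kappa\chi$,
$$\tau(r-s)(1-g')\le4g''+4\kappa g'^2+2(n-2).\tag{12}$$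

Here one sees what $g$ is for. With $g=0$, (12) reads $\tau(r-s)\le2(n-2)$. For $n=2$ this is already a contradiction, for any $\kappa>0$. For $n\ge3$ it is none when $r-s\le2(n-2)/\tau$, that is, for pairs at distance of order $1/\tau$. The concave $g$ supplies a negative $4g''$ of order one exactly on that range of distances, at the price $4\kappa g'^2\le4\kappa_0a_0^2=1$.

Put $z=\tau(\mu-\sigma)>0$. Since $r-s\ge s(\mu-\sigma)\ge\frac A2(\mu-\sigma)$ and $1-g'\ge\frac12$, (12) gives
$$\frac{Az}4+4a_0c_0e^{-c_0z}\le1+2(n-2)=2n-3 .$$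
If $z\ge z_0$, the first term is at least $2n$. If $z<z_0$, then $c_0z<1$ and the second term is at least $4a_0c_0/e=2n$. Either way there is a contradiction, and (11) is proved.

**Step 3: the constants $c_\tau$.** We read (11) off with $r=r_1$ fixed. Let
$$\mathcal S'=\{o+s\omega:\omega\in S^{n-1},\ \omega\cdot N\ge\cos\alpha',\ s_\Gamma(\omega)\le s\le r_1\},\qquad S'=\{o+r_1\omega:\omega\in S^{n-1},\ \omega\cdot N\ge\cos\alpha'\};$$
both lie in $B(0,4A)$. For $o+s\omega\in\mathcal S'$ we have $H(s,r_1)-H_0\le2\log\frac{r_1}{\rho_0}+\frac{a_0}{c_0\tau^2}\le-2\delta_1+\frac{a_0}{c_0\tau^2}\le-\delta_1$ for large $\tau$, so $(\omega,s,r_1)\in\mathcal D$ and (11) gives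
$$F(o+s\omega)\ge F(o+r_1\omega)-E,\qquad E=e^{-\kappa_0\delta_1\tau^2}.$$
Let $y_m\in S'$ minimize $F$ on $S'$ and put $c_\tau=1-e^{-(F(y_m)-2E)}$. On $\mathcal S'$, $w=1-e^{-F}\ge1-e^{-(F(y_m)-E)}>c_\tau$, and $w(y_m)-c_\tau=e^{-F(y_m)}(e^{2E}-1)$. Hence, for large $\tau$,
$$w>c_\tau\ \text{ on }\mathcal S',\qquad0\le w(y_m)-c_\tau\le4E.\tag{13}$$
To use this we need to recognise points of $\mathcal S'$: if $-m\le N\cdot Y\le\frac m4$ and $|Y_\perp|\le\frac m{2\gamma}$, then $Y\in\mathcal S'$. Indeed the angle between $Y-o$ and $N$ has tangent at most $\frac{\epsilon_0/(2\gamma)}{1-\epsilon_0}\le\frac{\epsilon_0}\gamma\le\tan\alpha'$; $N\cdot Y\ge-m$ gives $|Y-o|\ge s_\Gamma$ of its direction; and $|Y-o|\le A(1+\frac{\epsilon_0}4+\frac{\epsilon_0}{2\gamma})\le A(1+\frac{\Delta_0}2)=r_1$. Let $\rho'=m/8$; then $B(0,\rho')\subset\mathcal S'$ and $\overline B(0,\rho')\subset\mathcal U$.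

**Step 4: the upper bound for $w-c_\tau$ on $B(0,\rho')$.** We walk from $x$ to $y_m$ and check that $d$ increases. Let $x\in B(0,\rho')$. With $y_m=o+r_1\omega$, $|\omega-N|\le\alpha'$, we have $y_m-x=\frac{A\Delta_0}2N+e'$, $|e'|\le r_1\alpha'+\rho'\le2A\alpha'+\rho'$. By (9), on $B(0,4A)$,
$$\nabla d\cdot(y_m-x)\ge\gamma A\Delta_0-2A\alpha'-\rho'=\gamma A\Delta_0\Big(1-\frac1{25}-\frac\gamma{800}\Big)>0 .$$
Hence $d\ge d(x)$ on $[x,y_m]$. By Lemma 6 and (13), for each $\theta<1$ and large $\tau$,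
$$w(x)-c_\tau\le4AC_\theta\tau e^{-\theta\tau d(x)}+4E.\tag{14}$$

**Step 5: the lower bound for $w-c_\tau$ on $B(0,\rho')$.** We start in the slab $G_0$, where $|\nabla\varphi|$ is known, and propagate by Lemma 8. Let $x\in B(0,\rho')$, $z=x-t\nabla d(x)$ with $t=\frac{N\cdot x+m/2}{N\cdot\nabla d(x)}$. The numerator is in $(\frac{3m}8,\frac{5m}8)$ and the denominator at least $2\gamma$, so $t\in(0,\frac{5m}{16\gamma}]$, and $N\cdot z=-\frac m2$. As $t\le\frac{5m}{16\gamma}=\frac{5\gamma\Delta_0}{1600}A<A<d(x)$, $z$ lies on the ray through $x$, between $x$ and its foot, and $d(z)=d(x)-t$.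

Let $\delta\in(0,\frac m{16}]$. On $[z,x]$, $N\cdot$ takes values in $[-\frac m2,\frac m8]$. So a point $Y$ of the closed $\delta$-neighbourhood of $[z,x]$ has $-m\le N\cdot Y\le\frac m4$ and $|Y_\perp|\le\rho'+t+\delta\le\frac{3m}{16}+\frac{5m}{16\gamma}\le\frac m{2\gamma}$ (because $3\gamma\le3$). Hence $Y\in\mathcal S'$ and $w(Y)>c_\tau$. Let $\epsilon_1\in(0,\frac m{16})$ and $z'\in\overline B(z,\delta/2)$. On $[z',z'+\epsilon_1N]$ we have $-m\le N\cdot\le-\frac m4$ and the perpendicular part is at most $\frac m{2\gamma}=\frac{\gamma\Delta_0}{200}A\le A\tan\alpha$, so this segment lies in $G_0\cap\mathcal S'$. By (8) and (9), $b\cdot N\ge\gamma$ and $|\nabla\varphi|\ge e^{-\tau(d+\epsilon_1)}$ on $G_0$ for $\tau$ large, so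
$$w(z')-c_\tau\ge w(z')-w(z'+\epsilon_1N)\ge\epsilon_1\gamma e^{-\tau(d(z)+\delta+2\epsilon_1)}=:m_1 .$$
Apply Lemma 8 with $c=c_\tau$, $m_1$ in place of $m$, $L=t$, $L_0=\frac{5m}{16\gamma}$. The condition $m_1e^{-(1+\varepsilon)\tau(t+2\delta)}\ge\lambda$ holds for small $\varepsilon,\delta,\epsilon_1$ and large $\tau$, uniformly in $x$, by Lemma 4, since $d(z)+t=d(x)\le\max_{\overline B(0,4A)}d<R$. We get
$$w(x)-c_\tau\ge m_1e^{-(1+\varepsilon)\tau(t+\delta)}\ge\epsilon_1\gamma e^{-\tau(d(x)+\varepsilon t+3\delta+2\epsilon_1)}\tag{15}$$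
for all $\tau$ larger than a number independent of $x$.

For large $\tau$, $4E\le e^{-\tau R}\le e^{-\theta\tau d(x)}$, so (14) and (15) give on $B(0,\rho')$
$$\theta d-\tfrac1\tau\log(4AC_\theta\tau+1)\le-\tfrac1\tau\log(w-c_\tau)\le d+\varepsilon t+3\delta+2\epsilon_1-\tfrac1\tau\log(\epsilon_1\gamma).$$
Since $1-\theta,\varepsilon,\delta,\epsilon_1$ are arbitrarily small, and $w>c_\tau$ on $B(0,\rho')$ by (13), $0\in\mathcal G$. $\square$

## Sweeping out $\mathcal U$: proof of part 1

Suppose the set $\mathcal K:=\mathcal U\setminus\mathcal G$, which is relatively closed in $\mathcal U$, contains a point $x_0$. Since $\{0<d<r_*\}\subset\mathcal G$, $d\ge r_*$ on $\mathcal K$. We look for the first point of $\mathcal K$ met by a moving family of surfaces that starts in $\mathcal G$, and apply Lemma 11 there.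

**Step 1: a compact tube.** Let $y_0=\pi(x_0)$, $t_0=d(x_0)\ge r_*$. Since $\ell(y_0)>t_0$ and $\ell$ is lower semicontinuous, there are $a,\eta_0>0$ such that
$$T=\Phi\big(\{y\in\partial\Omega:|y-y_0|\le a\}\times[r_*/2,\,t_0+\eta_0]\big)$$
is a compact subset of $\mathcal U$. Let $\Lambda(x)=d(x)+\frac{t_0}{a^2}|\pi(x)-y_0|^2\in C^1(\mathcal U)$. As $\pi$ is constant along rays, $\nabla\Lambda\cdot\nabla d=1$.

**Step 2: the first contact point.** Let $x^*$ minimize $\Lambda$ on the compact set $\mathcal K\cap T\ni x_0$. From $\Lambda(x^*)\le\Lambda(x_0)=t_0$ and $d(x^*)\ge r_*$ we get $\frac{t_0}{a^2}|\pi(x^*)-y_0|^2\le t_0-r_*<t_0$, so $|\pi(x^*)-y_0|<a$, and $r_*/2<d(x^*)<t_0+\eta_0$. As $\pi,d$ are continuous and $x=\Phi(\pi(x),d(x))$, $x^*$ is interior to $T$. So all $x$ near $x^*$ with $\Lambda(x)<\Lambda(x^*)$ are in $\mathcal G$.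

**Step 3: Lemma 11 applies.** Let $N=\nabla\Lambda(x^*)/|\nabla\Lambda(x^*)|$; then $N\cdot\nabla d(x^*)=1/|\nabla\Lambda(x^*)|>0$. If $N\cdot(x-x^*)<-\varepsilon'|x-x^*|$, then
$$\Lambda(x)-\Lambda(x^*)\le-\varepsilon'|\nabla\Lambda(x^*)||x-x^*|+o(|x-x^*|)<0$$
for $x$ close to $x^*$, so $x\in\mathcal G$. Hence $x^*\in\mathcal G$, a contradiction.

So $\mathcal G=\mathcal U$. By (8), $b_\tau\to\nabla d$ and $\frac1\tau\log|\nabla\varphi_\tau|\to-d$ uniformly on compact subsets of $\mathcal U$, as the continuous parameter $\tau\to\infty$; in particular $b_\tau(x)\to\nabla d(x)$ at every $x\in\mathcal U$. As $|\Omega\setminus\mathcal U|=0$ (Lemma 2), the convergence holds a.e., and $|b_\tau-\nabla d|\le2$ gives the $L^p$ convergence by dominated convergence. With Lemma 2 and the interval case, part 1 is proved. $\blacksquare$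

## Up to the boundary: proof of part 2

The statement on $\frac1\tau\log|\nabla\varphi_\tau|$ and the uniformity on compact subsets of $\mathcal U$ have just been shown. What is left is the range between the layer $d<M/\tau$ of (K3) and fixed depth; a rescaling by $d$ brings it into the scope of Lemma 9.

Suppose $|b_{\tau_k}(x_k)-\nabla d(x_k)|\ge\eta_1>0$ with $\tau_k\to\infty$ and $x_k$ in a compact subset of $\mathcal U\cup\partial\Omega$. Along a subsequence $d_k:=d(x_k)\to0$, since otherwise a subsequence stays in a compact subset of $\mathcal U$. By (K3) for every $M$, $\tau_kd_k\to\infty$. Put $\tilde\varphi_k(Y)=\varphi_{\tau_k}(x_k+d_kY)$ for $|Y|<\frac12$. It solves the equation of Lemma 9 with $\tilde\tau_k=\tau_kd_k\to\infty$, $\tilde\lambda_k=\lambda d_k^2\to0$. Let $D_k(Y)=d(x_k+d_kY)/d_k\in[\frac12,\frac32]$, so $|\nabla D_k|=1$ and $|D^2D_k|\to0$ by Lemma 2 (v). With $c_k=0$, Lemma 7 gives, since $\tau_kd(x_k+d_kY)=\tilde\tau_kD_k(Y)$,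
$$\theta D_k-\frac{\log C}{\tilde\tau_k}\le-\frac1{\tilde\tau_k}\log(1-\tilde\varphi_k)\le(1+\varepsilon)D_k+\frac{\log2}{\tilde\tau_k}$$
for all $\theta,\varepsilon\in(0,1)$ and large $k$, with $C=C(\varepsilon,\theta)$. So $1-\tilde\varphi_k>0$ and the quantity $\varepsilon_k$ of Lemma 9 tends to $0$. Also, by Lemmas 4 and 7, $\tilde\lambda_k/(1-\tilde\varphi_k)\le2e^{-\tau_kR/2+3\tau_kd_k}\le e^{-\tilde\tau_k}$ for large $k$, because $d_k\to0$. Lemma 9 with $z_k=0$, $\rho=\frac12$ (and $\tilde\tau_k$ as parameter) yields $b_{\tau_k}(x_k)-\nabla d(x_k)\to0$, a contradiction. $\blacksquare$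

## No larger open set: proof of part 3

Let $V,\tau_k$ be as in part 3; $n\ge1$ is arbitrary. The fields $b_{\tau_k}$ are continuous on $V$, as $\nabla\varphi_{\tau_k}\ne0$ there, so their locally uniform limit $B$ is continuous, and $B=\nabla d$ a.e. in $V$ by part 1. A Lipschitz function whose a.e. gradient equals a continuous field is $C^1$: its mollifications converge locally uniformly to it, and their gradients, being the mollifications of $B$, converge locally uniformly to $B$. So $d\in C^1(V)$ and $V\cap\Sigma=\emptyset$. Since $V$ is open, $V\subset\Omega\setminus\overline\Sigma=\mathcal U$ by Lemma 2 (iv). $\blacksquare$
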